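# Graphs with exactly $p$ perfect matchings: when no densest graph is elementary

## The guess "yes", tested for $p=1,\dots,6$

Fix a positive integer $p$. Among all graphs with exactly $p$ perfect matchings, look at those that have the most edges relative to their number of vertices. Must one of them be "in one piece", in the sense that the edges used by perfect matchings connect the whole graph? The answer that one would first guess is yes. We make the words precise and then test this guess by hand.

All graphs are finite and simple, and PM means perfect matching: a set of pairwise disjoint edges covering all vertices. $\Phi(G)$ is the number of PMs of $G$. The graph with no vertices has $\Phi=1$. For even $n$, $f(n,p)$ is the maximum number of edges of a graph on $n$ vertices with exactly $p$ PMs. We take one result as known.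

**Theorem (Dudek and Schmitt).** For every $p\ge1$ there are constants $c_p$ and $n_p$ such that $f(n,p)=\frac{n^2}{4}+c_p$ for all even $n\ge n_p$. Moreover every graph $G$ with $\Phi(G)=p$ has $e(G)-\frac14n(G)^2\le c_p$.

**Definition (excess, $p$-extremal).** The excess of $G$ is $c(G)=e(G)-\frac14n(G)^2$. A graph with $\Phi(G)=p$ is $p$-extremal if $c(G)=c_p$.

The number of vertices is not prescribed here. For example $K_2$ has $\Phi=1$ and $c=1-1=0$, and $K_4$ has $\Phi=3$ and $c=6-4=2$. In general $c(K_{2k})=k(2k-1)-k^2=k(k-1)$. The empty graph has $c=0$.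

**Definition (allowed edge, elementary).** An edge is allowed if it lies in at least one PM. A graph with a PM is elementary if its allowed edges form a connected spanning subgraph.

For example, let $G$ be $K_4$ minus an edge: vertices $v,w,b_1,b_2$, with $vw$ missing. Its PMs are $\{vb_1,wb_2\}$ and $\{vb_2,wb_1\}$. The edge $b_1b_2$ is not allowed, but the allowed edges form a spanning 4-cycle, so $G$ is elementary. The path on four vertices has one PM, consisting of two disjoint edges, so it is not elementary.

**Conjecture.** For all $p\ge1$ there exists a $p$-extremal elementary graph.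

The conjecture is taken from Derrick Stolee, "Generating p-extremal graphs", arXiv:1105.1764 (2011). To test it we need upper bounds on the excess, and there is an easy one. Let $M$ be a PM of $G$ with $|M|=m$. For distinct $e,f\in M$ let $\epsilon_{ef}\in\{0,\dots,4\}$ be the number of edges between $V(e)$ and $V(f)$. Then $e(G)=m+\sum\epsilon_{ef}$, and $\frac{n^2}4=m^2=m+2\binom m2$, so
$$c(G)=\sum_{\{e,f\}\subset M}(\epsilon_{ef}-2).\tag{1}$$
Let $e=vw$ and $f=xy$. The four possible edges between them split into the two pairs $\{vx,wy\}$ and $\{vy,wx\}$. Each of the $4-\epsilon_{ef}$ missing edges spoils only one of these pairs, so at least $2-(4-\epsilon_{ef})=\epsilon_{ef}-2$ of the pairs consist of edges of $G$. Replacing $e,f$ by such a pair (a *switch*) gives a new PM. All PMs obtained in this way are distinct, since both the removed edges and the inserted edges can be read off. Together with $M$ itself this gives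
$$\Phi(G)\ge1+\sum_{\{e,f\}}\max(0,\epsilon_{ef}-2)\ge1+c(G).\tag{2}$$

So $c_p\le p-1$. For $p=1,2,3$ the graphs $K_2$, $K_4$ minus an edge, and $K_4$ have excess $0,1,2$. They are extremal and elementary.

For $p=4,5,6$ we borrow from Theorem 2 below that excess $3$ forces at least $6$ PMs and excess $4$ at least $9$. Hence $c_4,c_5\le2$ and $c_6\le3$. Take a $K_5$ on $b_1,b_2,x,y,z$ and a further vertex $v$ adjacent to $b_1,b_2$ only. In every PM, $v$ is matched to $b_1$ or $b_2$, and the other four vertices are matched among themselves. This graph has $12$ edges, excess $12-9=3$, and $3+3=6$ PMs. Every edge of each of the two $K_4$'s that remain is allowed, and so are $vb_1,vb_2$, so it is elementary and settles $p=6$. If we delete $xy$, each remaining $K_4$ loses one of its three PMs, and we get $2+2=4$ PMs and excess $2$. The allowed edges are $vb_1,vb_2,b_1x,b_1y,b_2x,b_2y,xz,yz$, which connect everything, so $p=4$ is settled. If we delete $b_1x$ instead, we get $3+2=5$ PMs and excess $2$. All edges of the $K_4$ on $b_2,x,y,z$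 are allowed, and so are $vb_1,vb_2$, which settles $p=5$.

The guess survives $p\le6$. But look at $p=4$ once more. Let $S$ span $K_4$ minus an edge. Add $X=\{x_1,x_2\}$ and $Y=\{y_1,y_2\}$, where $X$ is an edge, $X$ is completely joined to $S$ and to $Y$, and $Y$ is independent with no edges to $S$. Since $Y$ is independent with neighbors only in $X$ and $|X|=|Y|$, every PM matches $Y$ to $X$ ($2$ ways) and $S$ inside itself ($2$ ways). So $\Phi=4$. The number of edges is $5+8+1+4=18$, so the excess is $18-16=2=c_4$. This graph is also extremal, but no allowed edge leaves $S$, so it is not elementary. Stacking a graph on a second one in this way multiplied the numbers of PMs and added the excesses. For $p=4$ an elementary graph did equally well. We shall see values of $p$ for which only stacks are optimal.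

## A sharp excess bound and a family of counterexamples

Write $N_k=(2k-1)!!=\Phi(K_{2k})$, $N_0=1$, so $N_k=(2k-1)N_{k-1}$. Let $a_k$ be the number of PMs of $K_{2k}$ minus a perfect matching. Inclusion–exclusion over the $k$ missing edges gives
$$a_k=\sum_{i=0}^k(-1)^i\binom kiN_{k-i},\qquad a_0=1,\ a_1=0,\ a_2=2,\ a_3=8,\ a_4=60,\ a_5=544,\dots$$
For instance $a_2=3-2+1=2$ counts the PMs of the 4-cycle, and $a_3=15-9+3-1=8$ those of the octahedron.

**Theorem 1.** There is $k_0$ such that for every $k\ge k_0$ with $k\not\equiv1\pmod3$ and $p=2a_k$: $c_p=(k-1)^2$, and no $p$-extremal graph is elementary. Moreover, the $p$-extremal graphs are exactly the graphs with $V(G)=S\sqcup X\sqcup Y$, $|S|=2k$, $|X|=|Y|=j\ge2$, such that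

* $G[S]$ is $K_{2k}$ minus a perfect matching;
* $X$ is a clique completely joined to $S$;
* $Y$ is independent with no edges to $S$;
* the bipartite graph between $X$ and $Y$ has exactly two PMs and exactly $\binom{j+1}2+1$ edges.

In particular the conjecture is false, for infinitely many $p$.

**Theorem 2.** Each integer $c\ge0$ is uniquely $c=k(k-1)+r-1$ with $k\ge1$, $1\le r\le2k$. Put $P(c)=rN_k$, and $P(c)=1$ for $c<0$. Every graph with a PM satisfies $\Phi(G)\ge P(c(G))$. Consequently $c_p\le\max\{c:P(c)\le p\}$. Equality holds for all $p=rN_k$, $k\ge1$, $1\le r\le2k+1$, and for these $p$ an elementary $p$-extremal graph does exist.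

The first values are $P(0),P(1),P(2),\dots=1,2,3,6,9,12,15,\dots$. For given $k$ the numbers $k(k-1)+r-1$ with $1\le r\le2k$ fill the interval from $k(k-1)$ to $k(k+1)-1$, which shows the uniqueness. The formula $P(k(k-1)+r-1)=rN_k$ remains valid for $r=2k+1$, because $(2k+1)N_k=N_{k+1}$. So $P$ is nondecreasing on $\mathbb Z$ and strictly increasing on $c\ge0$.

## Switching along an edge, and triples of twins

Fix a PM $M$ of $G$. For $A\subseteq M$ let $G[A]$ be the subgraph induced by the vertices of $A$, and write $c(A)$ and $\Phi(A)$ for its excess and its number of PMs. For $e=vw\in A$ put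
$$s_A(e)=\sum_{f\in A-e}(\epsilon_{ef}-2)=c(A)-c(A-e)=\deg v+\deg w-2|A|,\tag{3}$$
with degrees in $G[A]$. The second equality is (1). For the third, $\deg v+\deg w=2+\sum\epsilon_{ef}$, and we subtract $2(|A|-1)$ from the sum. So $s_A(e)$ is what the edge $e$ contributes to the excess. We use four facts about these numbers.

* $\sum_{e\in A}s_A(e)=2c(A)$, so $\min_es_A(e)\le2c(A)/|A|$.
* Removing another edge $f$ from $A$ lowers $s_A(e)$ by $\epsilon_{ef}-2\le2$.
* $G[A]$ misses $|A|(2|A|-1)-(|A|^2+c(A))=|A|(|A|-1)-c(A)\ge0$ edges.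
* For $B\subseteq A$, $\Phi(A)\ge\Phi(B)\,\Phi(A\setminus B)\ge\Phi(B)$.

**Lemma 1 (switching).** Let $H$ have $2m$ vertices, $vw\in E(H)$, $s=\deg v+\deg w-2m\ge0$. Let $\alpha,\beta$ be the numbers of PMs containing, respectively not containing, $vw$. Then $\beta\ge s\alpha$. Hence $\Phi(H)\ge(1+s)\Phi(H-v-w)$, and deleting the edge gives $\Phi(H\setminus vw)\ge\frac s{1+s}\Phi(H)$.

*Proof.* Let $M\ni vw$ be a PM. For $xy\in M-vw$ with $\epsilon$ edges between $\{v,w\}$ and $\{x,y\}$ there are at least $\epsilon-2$ switches on $vw,xy$, as we saw before (2). Each gives a PM avoiding $vw$. Summing over $xy$, we get from $M$ at least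
$$\sum(\epsilon-2)=(\deg v+\deg w-2)-2(m-1)=s$$
PMs avoiding $vw$. From a PM so obtained we recover $M$ and the switch: if $v,w$ are matched to $x',y'$, replace $vx',wy'$ by $vw,x'y'$. So nothing is counted twice, even for different $M$, and $\beta\ge s\alpha$. Now $\alpha=\Phi(H-v-w)$ and $\Phi(H)=\alpha+\beta\ge(1+s)\alpha$. Finally $\Phi(H\setminus vw)=\beta$, and $\beta\ge s(\Phi(H)-\beta)$ rearranges to the last claim. $\square$

In $G[A]$ the number $s$ of the lemma for $e\in A$ is $s_A(e)$. So if $s_A(e)\ge0$, then $\Phi(A)\ge(1+s_A(e))\Phi(A-e)$, while the excess drops by exactly $s_A(e)$.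

**Lemma 2 (twins).** If $G$ has three pairwise adjacent vertices with the same closed neighborhood, then $3\mid\Phi(G)$.

*Proof.* Permuting the three vertices $u_1,u_2,u_3$ cyclically is an automorphism $\sigma$ of order $3$, and it acts on the set of PMs. Suppose that a PM is fixed by $\sigma$. If some $u_i$ is matched to a vertex $w$ outside the triple, then $\sigma(u_i)\ne u_i$ is matched to $\sigma(w)=w$ as well, which is impossible. So three vertices are matched among themselves, which is impossible too. Hence all orbits have size $3$. $\square$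

For instance $K_4$ contains such a triple, and $\Phi(K_4)=3$.

## The bound $\Phi\ge P(c)$

*Proof of Theorem 2.* The plan is to split off the matching edge that contributes least to the excess, and to pay with Lemma 1. We use induction on $m=n/2$. Let $c=c(G)$. If $c\le0$, then $P(c)=1$ and there is nothing to prove. Let $c=k(k-1)+r-1\ge1$ with $1\le r\le2k$. Since $k(k-1)\le c\le m(m-1)$ and $c\ge1$, we have $m\ge k$.

*Case $m=k$.* Then $c\le k(k-1)$ forces $r=1$ and no edge is missing, so $G=K_{2k}$ and $\Phi=N_k$.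

*Case $m=k+1$.* The number of missing edges is $k(k+1)-c=2k+1-r$, and each lies in $N_k$ PMs of $K_{2k+2}$. So $\Phi(G)\ge N_{k+1}-(2k+1-r)N_k=rN_k$.

*Case $m\ge k+2$.* Take a PM $M$ and $e\in M$ with $s=s_M(e)$ minimum. Since $c\le k^2+k-1=(k+2)(k-1)+1$,
$$s\le\frac{2c}{m}\le\frac{2(k^2+k-1)}{k+2}=2k-2+\frac2{k+2},\qquad\text{so }s\le2k-2.$$

If $s\le0$, then by induction $\Phi(G)\ge\Phi(M-e)\ge P(c-s)\ge P(c)$.

If $1\le s\le r-1$, then $c-s=k(k-1)+(r-s)-1$, and Lemma 1 and induction give $\Phi(G)\ge(1+s)(r-s)N_k$. This is at least $rN_k$, since $(1+s)(r-s)-r=s(r-s-1)\ge0$.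

In the remaining case $s\geq 1$ and $s=r-1+u$ with $u\ge1$. From $s\le2k-2$ we get $u\le2k-1-r$, and so $k\ge2$. Now
$$c-s=k(k-1)-u=(k-1)(k-2)+(2k-1-u)-1,\qquad1\le2k-1-u\le2(k-1),$$
so $P(c-s)=(2k-1-u)N_{k-1}$ and $\Phi(G)\ge(r+u)(2k-1-u)N_{k-1}$. Since $(r+u)(2k-1-u)-r(2k-1)=u(2k-1-u-r)\ge0$, this is at least $r(2k-1)N_{k-1}=rN_k$.

This proves $\Phi\ge P(c)$. A $p$-extremal graph $G$ has a PM, so $P(c_p)=P(c(G))\le p$, which is the bound on $c_p$.

*Sharpness.* Take $K_{2k+1}$ and a vertex $v$ with $r$ neighbors $b_1,\dots,b_r$ in it, $1\le r\le2k+1$. A PM consists of an edge $vb_i$ and a PM of the remaining $K_{2k}$, so $\Phi=rN_k$. The excess is $c=k(2k+1)+r-(k+1)^2=k(k-1)+r-1$. Thus $P(c)=p$ for $p=rN_k$. Since $P$ is strictly increasing on $c\ge0$, this $c$ is $\max\{c':P(c')\le p\}\ge c_p$. Also $c\le c_p$ by the theorem of Dudek and Schmitt, so the graph is $p$-extremal.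

*Elementary graphs.* Let $r\ge2$. The edges $vb_1,vb_2$ are allowed, and so are all edges of $K_{2k+1}-b_1$ and of $K_{2k+1}-b_2$. For $k\ge2$ these two cliques cover all vertices except $v$ and share $2k-1$ vertices, so with $vb_1,vb_2$ we get a connected spanning subgraph. For $k=1$ let $w$ be the remaining vertex; then $vb_1,b_1w,wb_2,b_2v$ are allowed and form a spanning 4-cycle. For $r=1$ use $K_{2k}$ instead: it has $\Phi=N_k$ and $c=k(k-1)$, and it is elementary. $\square$

## The numbers $a_k$

**Lemma 3.** (a) For $k\ge2$,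
$$a_k=(2k-2)(a_{k-1}+a_{k-2}).\tag{4}$$
Hence $a_{k-1}\le a_k/(2k-2)$ for $k\ge2$, and $a_k=(2k-2)a_{k-1}(1+O(1/k))$ for $k\ge3$. (b) $3\nmid a_k$ if and only if $k\not\equiv1\pmod3$. (c) $a_k/N_k\to e^{-1/2}$; so $N_k<2a_k<1.22N_k$ for large $k$.

*Proof.* (a) Let $vv'$ be a missing pair. Match $v$ to one of the $2k-2$ vertices $w\ne v'$, and let $ww'$ be the missing pair at $w$. What remains is $K_{2k-2}$ minus the other $k-2$ missing pairs, and here $v'w'$ is an edge. The PMs that use $v'w'$ number $a_{k-2}$. Those that do not use it are the PMs of $K_{2k-2}$ minus $k-1$ disjoint edges, and they number $a_{k-1}$. This proves (4) and the first consequence. The second follows from $a_{k-2}\le a_{k-1}/(2k-4)$ for $k\ge3$.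

(b) Work modulo $3$. If $k\equiv1$ and $k\ge4$, then $2k-2\equiv0$ and $a_k\equiv0$; also $a_1=0$. If $k\equiv2$, then $2k-2\equiv2$ and $a_{k-1}\equiv0$, so $a_k\equiv2a_{k-2}$ with $k-2\equiv0$. If $k\equiv0$ and $k\ge3$, then $2k-2\equiv1$ and $a_{k-2}\equiv0$, so $a_k\equiv a_{k-1}$ with $k-1\equiv2$. Starting from $a_0=1$, no $a_k$ with $k\not\equiv1$ is divisible by $3$.

(c) For fixed $i$,
$$\tau_i(k):=\binom ki\frac{N_{k-i}}{N_k}=\frac1{i!}\prod_{l<i}\frac{k-l}{2k-1-2l}\ \longrightarrow\ \frac{2^{-i}}{i!}.$$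
The Bonferroni inequalities say that truncating inclusion–exclusion gives bounds alternately below and above: $\sum_{i\le2t+1}(-1)^i\tau_i(k)\le a_k/N_k\le\sum_{i\le2t}(-1)^i\tau_i(k)$ for every $t$. As $k\to\infty$, all limit points of $a_k/N_k$ lie between $\sum_{i\le2t+1}(-\frac12)^i/i!$ and $\sum_{i\le2t}(-\frac12)^i/i!$. As $t\to\infty$, both tend to $e^{-1/2}$. Finally $2e^{-1/2}=1.2130\ldots$. $\square$

By (a), $(a_i)_{i\ge1}$ is nondecreasing, and each step in the scale $a_k,a_{k-1},a_{k-2},\dots$ loses a factor of order $k$.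

## The stack with $2a_k$ matchings, and a star that size estimates cannot exclude

**The lower bound $c_p\ge(k-1)^2$.** Let $G$ be any graph as described in Theorem 1. Since $Y$ is independent with neighbors only in $X$ and $|X|=|Y|$, every PM matches $Y$ to $X$ ($2$ ways) and $S$ internally ($a_k$ ways). So $\Phi(G)=2a_k=p$. Since $\binom j2+\binom{j+1}2=j^2$,
$$e(G)=k(2k-1)-k+2kj+\binom j2+\binom{j+1}2+1=2k^2-2k+2kj+j^2+1,$$
and subtracting $(k+j)^2$ we get $c(G)=(k-1)^2$. Such graphs exist: take $j=2$ and $K_{2,2}$ between $X$ and $Y$, with $4=\binom32+1$ edges and two PMs. Hence $c_p\ge(k-1)^2$ by the theorem of Dudek and Schmitt.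

The hypothesis that $k$ is large cannot simply be dropped. For $k=2$ we have $p=2a_2=4$ and $(k-1)^2=1$, but $c_4=2$ by our test.

For the upper bound one first tries Theorem 2. Since $N_k<2a_k<2N_k$ for large $k$, it gives $c_p\le k(k-1)$, which exceeds $(k-1)^2$ by $k-1$. The next attempt is to look for a near-clique $S$ on $2k$ vertices inside $G$, and to argue that having about the right number of PMs forces about $k$ missing edges in it. This stops at a concrete graph. Let $S_f$ be $K_{2k}$ minus a star with $f$ edges. Its center has $2k-1-f$ neighbors, so $\Phi(S_f)=(2k-1-f)N_{k-1}$. Choose $f$ with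
$$(2k-1-f)N_{k-1}\le a_k<(2k-f)N_{k-1}.$$
Dividing by $N_k=(2k-1)N_{k-1}$ and using Lemma 3(c), we see that $f/k\to2(1-e^{-1/2})=0.786\ldots$. Put $S_f$ in place of $G[S]$ in the stack with $j=2$. The result has excess $k(k-1)-f+1$, which beats $(k-1)^2$ by $k-f\approx0.21k$, and its number of PMs is $2a_k(1+O(1/k))$. So no estimate with relative error $O(1/k)$ can exclude such graphs.

Arithmetic can exclude them. The graph $S_f$ has many vertices with no missing edge; three of them are twins in the stack, so $3$ divides its number of PMs, whereas $3\nmid2a_k$ if $k\not\equiv1\pmod3$. In general, let $F$ be the graph of missing edges of a near-clique $S$. If hardly any edges outside $S$ tell vertices of $S$ apart, then at most two plus a few vertices of $S$ can be isolated in $F$. Then $F$ needs at least about $k$ edges just to touch almost all of the $2k$ vertices, while the excess allows at most $k$. So $F$ is almost a perfect matching, and for such $F$ the number of PMs can be computed to several orders of precision.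

## Counting perfect matchings when the missing edges almost form a perfect matching

For a graph $F$ on $2l$ vertices let $\psi_l(F)=\Phi(K_{2l}-E(F))$, and let $\alpha(F)$ be the number of pairs of distinct edges of $F$ sharing a vertex.

**Lemma 4.** Fix $C\ge1$. Let $F$ be a graph on $2l$ vertices with at most $l+C$ edges and at most $C$ isolated vertices. Then
$$\psi_l(F)=\sum_{s=0}^h\kappa_sa_{l-s},\qquad h\le\min(l,5C),\quad|\kappa_s|\le2^{11C},\quad\kappa_0=1,\quad\kappa_1=l-e(F),\tag{5}$$
and $\kappa_2=-\alpha(F)$ if $e(F)=l$ (with $\kappa_s=0$ for $s>h$). For $l\ge l_0(C)$ and $t\in\{1,2,3\}$ we have $\sum_{s\ge t}|\kappa_s|a_{l-s}=O_C(a_{l-t})$; in particular $\psi_l(F)=a_l(1+O_C(1/l))$.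

An example first. If $F$ is a perfect matching, then $\psi_l(F)=a_l$. If $F$ consists of a path with two edges, one isolated vertex and $l-2$ disjoint edges, then $e(F)=l$, $\alpha(F)=1$, and the proof below (with $h=2$, $m_1=2$, $m_2=0$) gives $\psi_l(F)=a_l-a_{l-2}$. For $l=2$ this reads $2-1=1$, and indeed $K_4$ minus two adjacent edges has one PM.

*Proof.* Let $q$ be the number of $K_2$-components of $F$ and let $F_0$ be the union of all other components, including isolated vertices. Put $|V(F_0)|=2h$, so $h=l-q$. Let $B$ be the number of vertices in components with at least three vertices and $I\le C$ the number of isolated vertices, so $2h=B+I$. We first bound $F_0$. A component with $b\ge3$ vertices has at least $b-1\ge\frac23b$ edges, so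
$$q+\tfrac23B\le e(F)\le l+C=q+\tfrac B2+\tfrac I2+C.$$
Hence $\frac B6\le\frac I2+C\le\frac32C$, that is, $B\le9C$. So $2h\le10C$, and $f_0:=e(F_0)=e(F)-q\le h+C\le6C$.

Next we count. For $l'\ge q$ let $\Psi(l',q)$ be the number of PMs of $K_{2l'}$ minus $q$ disjoint edges. Pair up the other $2(l'-q)$ vertices arbitrarily and classify the PMs by which of these pairs they use. If a given set of $t$ pairs is used, the rest is a PM of $K_{2(l'-t)}$ that avoids $l'-t$ disjoint edges. So $\Psi(l',q)=\sum_t\binom{l'-q}ta_{l'-t}$. Let $m_i$ be the number of matchings with $i$ edges in $F_0$, so $m_i=0$ for $i>h$. Inclusion–exclusion over the edges of $F_0$, among the PMs that avoid the $K_2$-components, gives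
$$\psi_l(F)=\sum_i(-1)^im_i\Psi(l-i,q)=\sum_i(-1)^im_i\sum_t\binom{h-i}ta_{l-i-t}=\sum_sa_{l-s}\sum_{i\le s}(-1)^im_i\binom{h-i}{s-i},$$
so $\kappa_s=\sum_{i\le s}(-1)^im_i\binom{h-i}{s-i}$. Thus $\kappa_0=1$ and $\kappa_1=h-f_0=l-e(F)$. If $e(F)=l$, then $f_0=h$ and
$$\kappa_2=\binom h2-h(h-1)+m_2=m_2-\binom{f_0}2=-\alpha(F_0)=-\alpha(F),$$
because two distinct edges of $F_0$ either form a 2-matching or share a vertex, and $K_2$-components share no vertex with other edges. Since $m_i\le\binom{f_0}i$, we get $|\kappa_s|\le2^h\sum_i\binom{f_0}i=2^{h+f_0}\le2^{11C}$.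

Finally let $l>5C$. Then $l-s\ge1$ for all $s\le h$. Since $(a_i)_{i\ge1}$ is nondecreasing, $a_{l-s}\le a_{l-t}$ for $t\le s\le h$, so $\sum_{s\ge t}|\kappa_s|a_{l-s}\le5C\,2^{11C}a_{l-t}$. The case $t=1$ together with $a_{l-1}\le a_l/(2l-2)$ gives the last claim. $\square$

## From a dense graph to a near-clique on $2k$ vertices

From here to the end let $k\not\equiv1\pmod3$ be sufficiently large, $p=2a_k$, $N=N_k$. So $N<p<1.22N$ and $3\nmid p$. "Large $k$" and $O(\cdot)$ refer to absolute constants. **Let $G$ be any graph with $\Phi(G)=p$ and $c(G)\ge(k-1)^2$**, and fix a PM $M$ of $G$.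

**Step 1: there is $K\subseteq M$ with $|K|=k$ and $c(K)\ge k(k-1)-k$.** The purpose of this step is to find the near-clique, by stripping off matching edges that contribute little to the excess and showing that exactly $k$ edges remain.

*Stripping.* Start from $A=M$. As long as some $e\in A$ has $s_A(e)\le1$, remove it. A removal with $s_A(e)=1$ lowers $c$ by $1$ and has $\Phi(A)\ge2\Phi(A-e)$ by Lemma 1. A removal with $s_A(e)\le0$ does not lower $c$, and $\Phi(A)\ge\Phi(A-e)$ always. If two removals with $s=1$ occurred, then right after the second we would have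
$$c(A)\ge(k-1)^2-2=(k-1)(k-2)+(k-2)-1,$$
so by Theorem 2 $p\ge4(k-2)N_{k-1}=\frac{4(k-2)}{2k-1}N>1.22N$ for large $k$, a contradiction. So the process stops at some $A$ with
$$c:=c(A)\ge(k-1)^2-1=k^2-2k=k(k-1)-k>0,\qquad\text{all }s_A(e)\ge2.$$
In particular $A\ne\emptyset$. Let $a=|A|$. As $c\le a(a-1)$ and $(k-1)(k-2)<k^2-2k$, we have $a\ge k$. If $a=k$ we are done. **Suppose $a\ge k+1$**; we derive a contradiction.

*All $s_A(e)$ are large.* We have $P(c)\le\Phi(A)\le p<2N=P(k(k-1)+1)$, so $c\le k(k-1)$. Write $c=(k-1)(k-2)+r-1$; then $k-1\le r\le2k-1$. Let $s=\min_es_A(e)\ge2$. If $s\le r-3$, then $c-s=(k-1)(k-2)+(r-s)-1$ with $3\le r-s\le2k-3$. Lemma 1 and Theorem 2 give $\Phi(A)\ge(1+s)(r-s)N_{k-1}$. The function $(1+s)(r-s)$ is concave in $s$, and at both ends $s=2$ and $s=r-3$ of the range it equals $3(r-2)$. So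
$$\Phi(A)\ge3(r-2)N_{k-1}\ge\frac{3(k-3)}{2k-1}N>1.22N$$
for large $k$, because the fraction tends to $1.5$. This is a contradiction. So $s\ge r-2$, that is, **all $s_A(e)\ge k-3$**. Let $\eta=1/2000$. We treat $a\ge(1+\eta)k$ and $a<(1+\eta)k$ separately.

*(i) $a\ge(1+\eta)k$.* Here the average of $s_A$ is noticeably below $2k$, so removing edges costs little excess compared with the gain in $\Phi$. Let $J=\lceil6/\eta\rceil+3$ and remove $J$ times an edge with minimum current $s$-value. Each removal lowers the other values by at most $2$, so these minimum values are at least $k-3-2J\ge k/2$. In particular they are positive, so the current excess never exceeds $c\le k(k-1)$. The current number of edges is at least $a-J\ge(1+\eta/2)k$ for large $k$, so the values removed are at most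
$$\frac{2k(k-1)}{a-J}\le\frac{2k}{1+\eta/2}.$$
The remaining set $A'$ therefore has $c(A')\ge k^2-2k-\frac{2Jk}{1+\eta/2}$. Let $w=\lceil J/(1+\eta/2)\rceil+1$. Then $(2w+1)k\ge\frac{2Jk}{1+\eta/2}+3k$. Since $(k-w)(k-w-1)=k^2-(2w+1)k+w^2+w$,
$$c(A')-(k-w)(k-w-1)\ge(2w+1)k-2k-\tfrac{2Jk}{1+\eta/2}-w^2-w\ge k-w^2-w\ge0$$
for large $k$. So $\Phi(A')\ge N_{k-w}$ by Theorem 2. Applying Lemma 1 to each removal, and using $N\le(2k)^wN_{k-w}$,
$$\Phi(A)\ge(k/2)^JN_{k-w}\ge(k/2)^J(2k)^{-w}N=4^{-J}(2k)^{J-w}N.$$
Since $w\le\frac J{1+\eta/2}+2$ and $J\ge\frac6\eta+3$,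
$$J-w\ge\frac{J\eta/2}{1+\eta/2}-2\ge\frac{3+3\eta/2}{1+\eta/2}-2=1.$$
So $\Phi(A)\ge4^{-J}\,2k\,N$, which exceeds $p$ for large $k$, as $J$ is an absolute constant. This is a contradiction.

*(ii) $k+1\le a<(1+\eta)k$.* Here $G[A]$ is so close to the complete graph on $2a>2k$ vertices that it has far too many PMs. Put $h=a-k-1\ge0$, so $h+1=a-k<\eta k$. The number of missing edges of $G[A]$ is
$$X_0=a(a-1)-c\le(k+h+1)(k+h)-k^2+2k=3k+2kh+h^2+h\le3k(h+1);$$
the last inequality says $h^2+h\le kh$, which holds as $h+1\le k$. The missing degrees add up to $2X_0$, so at most $16X_0/k\le48(h+1)$ vertices have missing degree at least $k/8$. Let $J$ (a new meaning) be the number of edges of $A$ that meet these vertices, so $J\le48(h+1)\le48\eta k\le k/20$. Remove these $J$ edges one at a time. Each has current $s$-value at least $k-3-2J\ge k/2$ when it is removed, so Lemma 1 gives $\Phi(A)\ge(k/2)^J\Phi(A')$, where $A'$ is the remaining set and $b:=|A'|=a-J\ge0.95k$. All missing degrees in $G[A']$ are less than $k/8$.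

Now obtain $G[A']$ from $K_{2b}$ by deleting its at most $X_0$ missing edges one at a time. When $vw$ is deleted, each endpoint has missed fewer than $k/8$ edges so far, so
$$\deg v+\deg w-2b\ge2(2b-1)-\tfrac k4-2b=2b-2-\tfrac k4\ge k.$$
By the last part of Lemma 1 each deletion multiplies $\Phi$ by at least $\frac k{k+1}\ge1-\frac1k$. Since $(1-\frac1k)^k\ge\frac14$,
$$\Phi(A')\ge\left(1-\tfrac1k\right)^{3k(h+1)}N_b\ge64^{-(h+1)}N_b.$$
Moreover $N_a\le(2a)^JN_b\le(4k)^JN_b$. Also $N_a\ge(2k)^{h+1}N$, since $N_a/N_k$ is a product of $a-k=h+1$ factors, each at least $2k+1$. Hence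
$$\Phi(A)\ge(k/2)^J(4k)^{-J}64^{-(h+1)}N_a=8^{-J}64^{-(h+1)}N_a\ge\left(8^{-48}\cdot\tfrac1{64}\cdot2k\right)^{h+1}N>1.22N$$
for large $k$, a contradiction.

So $a=k$. Put $K=A$ and $S=V(K)$, so $|S|=2k$. Let $F$ be the graph of missing edges of $G[S]$, on the vertex set $S$, and $f=e(F)=k(k-1)-c(K)$. Then $f\le k$.

## The edges around the near-clique, and the use of $3\nmid p$

**Step 2: at most one edge leaves $S$ on the $Y$ side, $F$ has few isolated vertices and bounded degrees.** The purpose of this step is to control all edges between $S$ and the rest, and to bring $F$ into the range of Lemma 4.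

*Notation.* Let $M\setminus K=\{x_iy_i:1\le i\le j\}$, where the names are chosen so that $d_i:=d_S(x_i)\ge t_i:=d_S(y_i)$; here $d_S$ counts neighbors in $S$. Put $X=\{x_i\}$, $Y=\{y_i\}$, $O=G[X\cup Y]$, and
$$D_i=d_i+t_i-2k,\qquad T=\sum_it_i,\qquad W=\sum_i(2k-d_i)\ge0,\qquad\text{so }\sum_iD_i=T-W.$$
Thus $T$ is the number of $S$–$Y$ edges and $W$ the number of missing $S$–$X$ pairs. Let $\varphi=\Phi(G[S])$. At most $k$ edges are missing in $G[S]$, each in $N_{k-1}$ PMs of the complete graph. So for large $k$
$$\varphi\ge N-kN_{k-1}=(k-1)N_{k-1}\ge0.49N,$$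
and, for distinct $u,w\in S$, in the same way
$$\Phi(G[S]-u-w)\ge N_{k-1}-kN_{k-2}=(k-3)N_{k-2}\ge0.49N_{k-1}.$$

*A first count.* There are $\varphi$ PMs of $G$ that contain $M\setminus K$. For each $i$ consider also the PMs that contain $M\setminus(K\cup\{x_iy_i\})$, an edge $y_iu$ and an edge $x_iw$ with $u\ne w$ in $S$. There are at least $t_i(d_i-1)$ pairs $(u,w)$, and each leaves $\Phi(G[S]-u-w)$ PMs. All these PMs are distinct. As $p<1.22N$,
$$\sum_it_i(d_i-1)\le\frac{1.22N-0.49N}{0.49N_{k-1}}=\frac{0.73}{0.49}(2k-1)<1.5(2k-1)<3k.\tag{6}$$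

*Excess.* Also $\Phi(O)\varphi\le p$, so $\Phi(O)\le1.22/0.49<3$, that is, $\Phi(O)\le2$, and $c(O)\le1$ by Theorem 2, since $P(2)=3$. In (1), the pairs consisting of $x_iy_i$ and an edge of $K$ contribute $d_i+t_i-2k=D_i$ altogether. So
$$c(G)=c(K)+c(O)+\sum_iD_i=c(K)+c(O)+T-W.\tag{7}$$
Hence $T-W\ge(k-1)^2-(k(k-1)-f)-1=f-k$, that is,
$$W\le T+k-f.\tag{8}$$

*$T\le6$.* Apply Lemma 1 to the edge $x_iy_i$ in $G[S\cup\{x_i,y_i\}]$. This graph has $2k+2$ vertices, and the number $s$ of the lemma is $(d_i+1)+(t_i+1)-(2k+2)=D_i$. If $D_i\ge0$, then $(1+D_i)\varphi\le p$, so $1+D_i\le2$ and $D_i\le1$. If $D_i=1$, then $t_i=2k+1-d_i\ge1$ and $2t_i\le d_i+t_i=2k+1$, so $1\le t_i\le k$. Then $t_i(d_i-1)=t_i(2k-t_i)\ge2k-1$. By (6), this happens for at most one $i$. Therefore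
$$\sum_{D_i<0}|D_i|=\sum_{D_i>0}D_i-\sum_iD_i\le1+k-f\le k+1.$$
So $D_i\ge-(k+1)$ for every $i$, which means $d_i+t_i\ge k-1$ and hence $d_i\ge(k-1)/2$. Now (6) gives $T\cdot\frac{k-3}2<3k$, so $T<\frac{6k}{k-3}$, and $T\le6$ for large $k$.

*Twins.* Here the divisibility enters. Let $U$ be the set of vertices isolated in $F$, that is, adjacent to all other vertices of $S$. The $f$ edges of $F$ touch at most $2f$ vertices, so $|U|\ge2k-2f$. The vertices of $U$ that are adjacent to all of $X$ and to none of $Y$ are pairwise adjacent and have the same closed neighborhood $S\cup X$. Since $3\nmid p$, Lemma 2 shows that there are at most two of them. Every other vertex of $U$ lies in one of the $W$ missing $S$–$X$ pairs or in one of the $T$ edges between $S$ and $Y$. With (8),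
$$2k-2f\le|U|\le2+W+T\le2+2T+k-f.$$
So $k-f\le2+2T\le14$, then $W\le T+k-f\le20$, and $|U|\le2+20+6=28$. Finally $\sum_{v\in S\setminus U}(\deg_Fv-1)=2f-(2k-|U|)\le|U|\le28$, where all terms are nonnegative, so the maximum degree satisfies $\Delta(F)\le29$.

*Precise counts.* Lemma 4 with $C=86$ applies to $F$, which has at most $k$ edges and at most $28$ isolated vertices. It also applies to $F-u-w$ for $u\ne w$ in $S$: on $2(k-1)$ vertices this graph has at most $k=(k-1)+1$ edges, and a vertex isolated in it is isolated in $F$ or adjacent in $F$ to $u$ or $w$, so there are at most $28+58=86$ of them. Uniformly,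
$$\varphi=a_k(1+O(\tfrac1k)),\qquad\Phi(G[S]-u-w)=a_{k-1}(1+O(\tfrac1k)).\tag{9}$$

*$T\le1$.* Repeat the count for (6) with (9) and $d_i\ge2k-W\ge2k-20$. By Lemma 3(a), $2k\,a_{k-1}=a_k(1+O(\frac1k))$. Since $T\le6$,
$$2a_k=p\ge\varphi+T(2k-21)\,a_{k-1}(1+O(\tfrac1k))\ge a_k\left(1+T-O(\tfrac1k)\right).$$
So $T\le1$ for large $k$. If $T=1$, relabel so that $y_1$ is the vertex of $Y$ with a neighbor in $S$, and let $u_0$ be its unique neighbor there.

## How a perfect matching can cross the boundary of $S$

**Step 3: a formula for $p$ in terms of $O$ and $S$.** The purpose of this step is to show that PMs leave $S$ in essentially one way, so that $p/a_k$ is close to an integer that can be computed from $O$.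

Let $Q$ be a PM of $G$ and $Z$ the set of vertices outside $S$ that $Q$ matches into $S$. The other vertices of $S$ are matched inside $S$, so $|Z|\equiv2k$ is even and at most $2k$; write $|Z|=2r$ with $r\le k$. Suppose $r\ge1$. Only $y_1$ (when $T=1$) among the vertices of $Y$ has a neighbor in $S$, so $|Z\cap Y|\le1$. Restricting $Q$, we see that $G[S\cup Z]$ and $O-Z$ have PMs. Hence $\Phi(G[S\cup Z])\le p<2N=P(k(k-1)+1)$, and Theorem 2 gives $c(G[S\cup Z])\le k(k-1)$. On the other hand $S\cup Z$ has $2(k+r)$ vertices, $G[S]$ has $2k^2-k-f$ edges, and at most $W\le20$ pairs between $S$ and $X$ are missing.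

If $Z\subseteq X$, then, using $f\le k$ and $r(2k-r)\ge2k-1$ for $1\le r\le k$,
$$c(G[S\cup Z])\ge2k^2-k-f+4rk-20-(k+r)^2\ge k^2-2k-20+r(2k-r)\ge k^2-21>k(k-1),$$
a contradiction. If $y_1\in Z$ and $r\ge2$, then $Z$ contains $2r-1$ vertices of $X$, and $y_1u_0$ is one more edge. Using $r(2k-r)\ge4k-4$ for $2\le r\le k$,
$$c(G[S\cup Z])\ge2k^2-k-f+(2r-1)2k-20+1-(k+r)^2\ge k^2-4k-19+r(2k-r)\ge k^2-23>k(k-1),$$
a contradiction. So $Z=\emptyset$, or $T=1$ and $Z=\{x_i,y_1\}$ for some $i$, in which case $y_1u_0\in Q$. Sorting the PMs by $Z$, and by the partner $w\ne u_0$ of $x_i$, we obtain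
$$p=\Phi(O)\,\varphi+[T=1]\sum_i\Phi(O-x_i-y_1)\sum_{w\in N_S(x_i)\setminus u_0}\Phi(G[S]-u_0-w).\tag{10}$$
Here $[T=1]$ is $1$ if $T=1$ and $0$ otherwise. By (9) and $d_i\ge2k-20$, each inner sum is $(2k+O(1))a_{k-1}(1+O(\frac1k))=a_k(1+O(\frac1k))$, uniformly in $i$. All terms are nonnegative, so the relative errors do not add up, even if there are many $i$, and
$$2a_k=q\,a_k(1+O(\tfrac1k)),\qquad q=\Phi(O)+[T=1]\sum_i\Phi(O-x_i-y_1).$$
Since $q$ is an integer, $q=2$ for large $k$.

## Ruling out a single edge between $S$ and $Y$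

**Step 4: $T=1$ is impossible.** The purpose of this step is to exclude the only way in which $G$ could still be elementary. Such a $G$ would resemble the six-vertex graphs of the first section: a near-clique with one vertex of degree two attached.

Let $T=1$. Because of $M$, $\Phi(O)\ge1$ and $\Phi(O-x_1-y_1)\ge1$. As $q=2$, both are equal to $1$, and $\Phi(O-x_i-y_1)=0$ for $i\ge2$. So a PM of $G$ with $Z=\emptyset$ induces on $O$ the unique PM $M\setminus K$. All other PMs have $Z=\{x_1,y_1\}$ and induce on $O-x_1-y_1$ its unique PM. In both cases the PM contains all $x_iy_i$ with $i\ge2$.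

Hence $\epsilon_{ef}\le2$ whenever $e=x_iy_i$ with $i\ge2$ and $f\in M-e$: if $\epsilon_{ef}\ge3$, a switch on $e,f$ gives a PM avoiding $e$. Put $H=G[S\cup\{x_1,y_1\}]$. By (1), $c(G)-c(H)$ is a sum of terms $\epsilon_{ef}-2\le0$, so $c(H)\ge c(G)\ge(k-1)^2$. Also $\Phi(H)=\Phi(G)=2a_k$, because every PM of $G$ is a PM of $H$ together with the edges $x_iy_i$, $i\ge2$.

In $H$ the neighbors of $y_1$ are exactly $x_1$ and $u_0$. Let $F'$ be the graph of missing edges on the $2k+1$ vertices $S\cup\{x_1\}$, and $f'=e(F')$. Then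
$$c(H)=k(2k+1)-f'+2-(k+1)^2=k^2-k+1-f',$$
and $c(H)\ge(k-1)^2$ gives $f'\le k$. Distinguishing the partner of $y_1$,
$$2a_k=\Phi(H)=\psi_k(F_1)+\psi_k(F_2),\qquad F_1=F'-x_1=F,\quad F_2=F'-u_0.$$
Lemma 4 with $C=86$ applies to $F_1$, as before, and to $F_2$: it has at most $k$ edges, and its isolated vertices are isolated in $F$, or neighbors of $u_0$ in $F$, or equal to $x_1$, so there are at most $28+29+1$ of them. Put
$$\delta=2k-e(F_1)-e(F_2)=2(k-f')+\deg_{F'}(x_1)+\deg_{F'}(u_0)\ge0.$$

If $\delta\ge1$, then (5) with its estimate for $t=2$ gives $\psi_k(F_1)+\psi_k(F_2)=2a_k+\delta a_{k-1}+O(a_{k-2})$. Since $a_{k-1}\ge(2k-4)a_{k-2}$, this exceeds $2a_k$ for large $k$, a contradiction.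

If $\delta=0$, then $f'=k$ and both $x_1$ and $u_0$ are isolated in $F'$. So $F_1$ has $k$ edges on $2k$ vertices with $u_0$ isolated, and $F_2$ has $k$ edges on $2k$ vertices with $x_1$ isolated. In each of them the degrees of $2k-1$ vertices add up to $2k$, so some vertex has degree at least $2$, and $\alpha(F_1),\alpha(F_2)\ge1$. Now $\kappa_1=0$ and $\kappa_2=-\alpha$ for both graphs, so (5) with $t=3$ gives
$$\psi_k(F_1)+\psi_k(F_2)=2a_k-(\alpha(F_1)+\alpha(F_2))a_{k-2}+O(a_{k-3})<2a_k$$
for large $k$, a contradiction. So $T=0$.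

## No crossing at all: the exact value of $c_p$

**Step 5: $G$ is not elementary, $F$ is a perfect matching, and $c(G)=(k-1)^2$.** The purpose of this step is to collect what $T=0$ implies.

By Step 3, $Z=\emptyset$ for every PM of $G$, so no allowed edge joins $S$ to $V(G)\setminus S$. Moreover $\Phi(O)=q=2$, so $V(G)\setminus S\ne\emptyset$. Hence the allowed edges do not form a connected spanning subgraph: $G$ is not elementary.

By (10), $2a_k=2\varphi$, so $\psi_k(F)=\varphi=a_k$. By Lemma 4, $a_k=a_k+(k-f)a_{k-1}+O(a_{k-2})$ with $k-f\ge0$, so $f=k$ for large $k$. Now $\kappa_1=0$ and $\kappa_2=-\alpha(F)$, so $a_k=a_k-\alpha(F)a_{k-2}+O(a_{k-3})$, and $\alpha(F)=0$ for large $k$. Thus $F$ consists of $k$ pairwise disjoint edges on $2k$ vertices: it is a perfect matching.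

Finally, (7) with $c(K)=k(k-1)-k$ and $T=0$ gives
$$c(G)=k(k-1)-k+c(O)-W\le(k-1)^2,$$
since $c(O)\le1$ and $W\ge0$. As $c(G)\ge(k-1)^2$, we have equality, and so $c(O)=1$ and $W=0$.

*Proof of the first part of Theorem 1.* We have shown that $\Phi(G)=p=2a_k$ and $c(G)\ge(k-1)^2$ imply that $c(G)=(k-1)^2$ and that $G$ is not elementary. The stacks show $c_p\ge(k-1)^2$, so every $p$-extremal graph satisfies these hypotheses. By the theorem of Dudek and Schmitt, $p$-extremal graphs exist. Hence $c_p=(k-1)^2$, and no $p$-extremal graph is elementary.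

## The shape of every extremal graph for $p=2a_k$

Let $G$ be $p$-extremal. By Step 5, $G[S]$ is $K_{2k}$ minus a perfect matching. Every $x_i$ is adjacent to all of $S$, as $W=0$, and no $y_i$ has a neighbor in $S$, as $T=0$. Moreover $\Phi(O)=2$ and $c(O)=1$. The remaining claims concern $O$.

*$Y$ is independent.* Suppose $y_iy_l\in E(G)$. Choose $u\ne w$ in $S$ and take $y_iy_l$, $x_iu$, $x_lw$, a PM of $G[S]-u-w$ (it exists, since $\Phi(G[S]-u-w)\ge0.49N_{k-1}>0$), and all other edges $x_hy_h$. This is a PM of $G$ with $Z\ne\emptyset$, a contradiction.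

*Two bipartite matchings.* Since $Y$ is independent and $|X|=|Y|$, every PM of $O$ matches $Y$ to $X$. So the bipartite graph between $X$ and $Y$ has exactly $\Phi(O)=2$ PMs, and therefore $j\ge2$.

*$X$ is a clique.* Otherwise add an edge inside $X$. No PM of $O$ can use it, so $\Phi(O)$ is still $2$, but the excess is now $2$. This contradicts Theorem 2, since $P(2)=3$.

*The number of $X$–$Y$ edges.* From $c(O)=1$ we get $e(O)=j^2+1$. So the number of $X$–$Y$ edges is $j^2+1-\binom j2=\binom{j+1}2+1$.

Conversely, every graph of this form has $\Phi=2a_k=p$ and excess $(k-1)^2=c_p$, as computed for the stacks, so it is $p$-extremal. This completes the proof of Theorem 1. $\blacksquare$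

**Remark.** The threshold $k_0$ is effective, but it is not computed here, and the least counterexample $p$ is not determined. By Theorem 2 the conclusion of the conjecture does hold for every $p=r(2k-1)!!$ with $k\ge1$ and $1\le r\le2k+1$, where $c_p=k(k-1)+r-1$.
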